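\title{Loop invariants of the iterated-integrals signature: areas, Pfaffians and conjugation invariants}

\begin{abstract}
A loop invariant is a linear functional of the iterated-integrals signature whose value on a closed path in $\mathbb R^d$ does not depend on the starting point. We prove the conjecture of Diehl, Prei{\ss} and Reizenstein that every loop invariant is the sum of an element of the shuffle ideal $S$ generated by the letters and a shuffle polynomial in areas and conjugation invariants. More precisely, modulo $S$ and the conjugation invariants, the loop invariants form a space of dimension $2^{d-1}-1$, with a basis of Pfaffians in the areas. The proof identifies this space with a Tor group over the polynomial ring generated by the letters and computes it from a four-term exact sequence. The same computation shows that the conjugation invariants are a free module over that ring exactly when $d\le3$, and it gives the Hilbert series of the loop invariants modulo $S$.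
\end{abstract}

\section{Introduction}

\subsection{Signatures}

Fix $d\ge1$. Let $T(\mathbb R^d)=\bigoplus_{n\ge0}(\mathbb R^d)^{\otimes n}$ be the tensor algebra and $T((\mathbb R^d))=\prod_{n\ge0}(\mathbb R^d)^{\otimes n}$ its completion. We identify the basis tensor $e_{i_1}\otimes\dots\otimes e_{i_n}$ with the word $\mathtt{i_1\cdots i_n}$ in the letters $\mathtt 1,\dots,\mathtt d$, write $\varepsilon$ for the empty word, and pair $T((\mathbb R^d))$ with $T(\mathbb R^d)$ by the bilinear form $\langle\cdot,\cdot\rangle$ for which words are orthonormal. In the first argument of the pairing we use the tensor product, written by juxtaposition. In the second we use the \emph{shuffle product}: for words $u,v$, the product $u\mathbin{\sqcup\!\sqcup}v$ is the sum, with multiplicity, of all interleavings of $u$ and $v$ that keep the order of the letters of each. For example, $\mathtt{1}\mathbin{\sqcup\!\sqcup}\mathtt{12}=2\cdot\mathtt{112}+\mathtt{121}$. The shuffle product is commutative and associative with unit $\varepsilon$. We write $\mathcal O$ for $T(\mathbb R^d)$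 with this product, graded by word length.

A \emph{path} is a continuous map $X:[0,1]\to\mathbb R^d$ of bounded variation. Its \emph{signature} $\sigma(X)\in T((\mathbb R^d))$ is given by $\langle\sigma(X),\varepsilon\rangle=1$ and
\[
\langle\sigma(X),\mathtt{i_1\cdots i_n}\rangle=\int_{0<t_1<\dots<t_n<1}dX^{i_1}_{t_1}\cdots dX^{i_n}_{t_n}.
\]
It does not change under translation or increasing reparametrization of $X$. Let $X*Y$ denote the concatenation (run along $X$, then along the translate of $Y$ that starts at $X_1$) and $Y^{-1}$ the time reversal of $Y$. We use three standard facts.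
\begin{itemize}
\item[(S1)] $\sigma(X*Y)=\sigma(X)\sigma(Y)$ and $\sigma(Y^{-1})=\sigma(Y)^{-1}$.
\item[(S2)] $\langle\sigma(X),f\mathbin{\sqcup\!\sqcup}g\rangle=\langle\sigma(X),f\rangle\langle\sigma(X),g\rangle$ for $f,g\in\mathcal O$.
\item[(S3)] A straight segment with increment $v\in\mathbb R^d$ has signature $\exp(v)=\sum_nv^n/n!$.
\end{itemize}
Thus each $f\in\mathcal O$ defines a function $X\mapsto\langle\sigma(X),f\rangle$ on paths, and the shuffle product is the product of functions.

\subsection{Invariants and the conjecture}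

A \emph{loop} is a path with $X_0=X_1$. For $r\in[0,1]$, the loop \emph{re-based} at $X_r$ runs along $X$ from $X_r$ to $X_1=X_0$ and then from $X_0$ to $X_r$. The signature of a loop depends on its starting point, and we ask which of the functions above do not.

\begin{definition}\label{def:inv}
Let $f\in\mathcal O$.
\begin{enumerate}
\item $f$ is a \emph{loop invariant} if $\langle\sigma(\tilde X),f\rangle=\langle\sigma(X),f\rangle$ for every loop $X$ and every re-based loop $\tilde X$ of $X$. These $f$ form the space $\mathrm{LoopInv}$.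
\item $f$ is a \emph{conjugation invariant} if $\langle\sigma(Y)\sigma(X)\sigma(Y)^{-1},f\rangle=\langle\sigma(X),f\rangle$ for all paths $X,Y$. These $f$ form the space $\mathrm{ConjInv}$.
\item $S$ is the shuffle ideal generated by the letters, that is, the span of all $\mathtt i\mathbin{\sqcup\!\sqcup}w$ with $\mathtt i$ a letter and $w\in\mathcal O$.
\item $\mathrm{AreaConj}$ is the shuffle subalgebra generated by $\mathrm{ConjInv}$ and the \emph{areas} $a_{ij}=\mathtt{ij}-\mathtt{ji}$, $1\le i,j\le d$.
\end{enumerate}
\end{definition}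

There are three evident sources of loop invariants. First, $\langle\sigma(X),\mathtt i\rangle=X^i_1-X^i_0$, so by (S2) the elements of $S$ vanish on loops, and $S\subseteq\mathrm{LoopInv}$. Second, re-basing is a conjugation: if the loop $X$ is cut at $X_r$ into pieces $X',X''$, then
\begin{equation}\label{eq:rebase}
\sigma(\tilde X)=\sigma(X'')\sigma(X')=\sigma(X')^{-1}\sigma(X)\sigma(X'),
\end{equation}
so $\mathrm{ConjInv}\subseteq\mathrm{LoopInv}$. Third, write $\sigma(X)=1+v+x_2+\cdots$ and $\sigma(Y)=1+u+y_2+\cdots$ by degrees. Then $\sigma(Y)^{-1}=1-u+(u^2-y_2)+\cdots$, and the degree~$2$ part of $\sigma(Y)\sigma(X)\sigma(Y)^{-1}$ is $x_2+uv-vu$. For a loop $X$ we have $v=0$, so by \eqref{eq:rebase} every element of degree~$2$ is a loop invariant. For general $X$, conjugation changes the value of $a_{ij}$ by $2(u_iv_j-u_jv_i)$, so $a_{ij}$ is not a conjugation invariant when $i\ne j$. On a loop, $\frac12a_{ij}$ evaluates to $\frac12\oint(x_i\,dx_j-x_j\,dx_i)$, the signed area enclosed by the projection to the $(i,j)$ coordinate plane.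

By (S2), $\mathrm{LoopInv}$ is closed under the shuffle product. Hence
\begin{equation}\label{eq:easy}
S+\mathrm{AreaConj}\subseteq\mathrm{LoopInv}.
\end{equation}
Diehl, Prei{\ss} and Reizenstein \cite{DPR} conjectured that there is nothing else:
\begin{quote}
\emph{Conjecture.} $\mathrm{LoopInv}=S+\mathrm{AreaConj}$.
\end{quote}

\subsection{Results}

The conjecture allows arbitrary products of areas with each other and with conjugation invariants, and one would guess that infinitely many of them are needed on top of $S+\mathrm{ConjInv}$. This is not so. Already in the plane the square of the area lies in $S+\mathrm{ConjInv}$ (Example~\ref{ex:square}), and in general only finitely many polynomials in the areas survive. For $I=\{i_1<\dots<i_r\}\subseteq\{1,\dots,d\}$ put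
\[
E_I=\sum_{\pi\in\mathfrak S_r}\operatorname{sgn}(\pi)\,\mathtt{i}_{\pi(1)}\cdots\mathtt{i}_{\pi(r)},
\]
and for $r=2m\ge2$ let $P_I$ be the Pfaffian, in the commutative algebra $\mathcal O$, of the antisymmetric matrix $(a_{ij})_{i,j\in I}$:
\[
P_I=\frac1{2^m\,m!}\sum_{\pi\in\mathfrak S_{2m}}\operatorname{sgn}(\pi)\;a_{i_{\pi(1)}i_{\pi(2)}}\mathbin{\sqcup\!\sqcup}\cdots\mathbin{\sqcup\!\sqcup}a_{i_{\pi(2m-1)}i_{\pi(2m)}}.
\]
For example, $P_{\{1,2\}}=a_{12}$ and $P_{\{1,2,3,4\}}=a_{12}\mathbin{\sqcup\!\sqcup}a_{34}-a_{13}\mathbin{\sqcup\!\sqcup}a_{24}+a_{14}\mathbin{\sqcup\!\sqcup}a_{23}$.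

\begin{theorem}\label{thm:main}
Let $d\ge1$. For every $I\subseteq\{1,\dots,d\}$ with $|I|$ even and $|I|\ge2$ we have $E_I=P_I$, so $E_I\in\mathrm{AreaConj}$. These $E_I$ are linearly independent, and
\[
\mathrm{LoopInv}=(S+\mathrm{ConjInv})\oplus\operatorname{span}\{E_I:\ I\subseteq\{1,\dots,d\},\ |I|\text{ even},\ |I|\ge2\}.
\]
In particular $\mathrm{LoopInv}=S+\mathrm{AreaConj}$, and $\dim\mathrm{LoopInv}/(S+\mathrm{ConjInv})=2^{d-1}-1$.
\end{theorem}

From now on we abbreviate $L=\mathrm{LoopInv}$ and $A=\mathrm{ConjInv}$. Both are graded subspaces of $\mathcal O$ (Section~\ref{sec:D}), and $A_+$ denotes the part of $A$ in positive degrees. Let $R=\mathbb R[x_1,\dots,x_d]$ with $\deg x_i=1$ act on $\mathcal O$ by $x_if=\mathtt i\mathbin{\sqcup\!\sqcup}f$, so that $S=(x_1,\dots,x_d)\mathcal O$. We shall see that $A$ and $A_+$ are $R$-submodules. Let $k=R/(x_1,\dots,x_d)=\mathbb R$, write $\operatorname{Tor}_j(M)=\operatorname{Tor}^R_j(M,k)$ (the definition is recalled in Section~\ref{sec:tor}), and let $\operatorname{Hilb}M=\sum_n\dim M_n\,t^n$ be the Hilbert series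 of a graded vector space $M$.

\begin{theorem}\label{thm:refine}
Let $d\ge1$.
\begin{enumerate}
\item[(a)] For $j\ge1$,
\[
\operatorname{Hilb}\operatorname{Tor}_j(A_+)=\sum_{m\ge0}\tbinom{d}{j+1+2m}t^{\,j+1+2m},\qquad
\operatorname{Hilb}\operatorname{Tor}_j(A)=\sum_{m\ge1}\tbinom{d}{j+1+2m}t^{\,j+1+2m}.
\]
\item[(b)] $\mathrm{ConjInv}$ is a free $R$-module if and only if $d\le3$. Also, $\mathrm{LoopInv}=S+\mathrm{ConjInv}+\operatorname{span}\{\mathtt{ij}-\mathtt{ji}\}$ if and only if $d\le3$.
\item[(c)] The Hilbert series of $\mathrm{ConjInv}$ is $C(t)=1+\sum_{n\ge1}\bigl(\frac1n\sum_{m\mid n}\varphi(m)d^{n/m}\bigr)t^n$, where $\varphi$ is Euler's totient function, and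
\[
\operatorname{Hilb}(\mathrm{LoopInv}/S)=(1-t)^dC(t)+\sum_{n\ge2}(-1)^n\lfloor n/2\rfloor\tbinom dn t^n.
\]
\end{enumerate}
\end{theorem}

\subsection{The method}

Differentiating along a conjugation gives $R$-linear operators $D_1,\dots,D_d$ on $\mathcal O$ such that $A$ is the set of $f$ with all $D_jf=0$ and $L$ is the set of $f$ with all $D_jf\in S$ (Section~\ref{sec:D}). So $L/(S+A)$ measures the failure of ``take the kernel of $D$'' to commute with ``reduce modulo $x_1,\dots,x_d$'', and such a failure is measured by a Tor group. To compute it we complete $D$ to an exact sequence $0\to A\to\mathcal O\to\mathcal O^d\to A_+\to0$ of $R$-modules whose middle terms are free (Section~\ref{sec:seq}). The two ends differ only by the empty word, and this one-dimensional difference produces all of $L/(S+A)$. Section~\ref{sec:plane} shows this by hand for $d=2$, and Section~\ref{sec:tor} computes $\dim L/(S+A)$ in general. Section~\ref{sec:pf} shows that the $E_I$ are independent in the quotient, and Section~\ref{sec:hilb} proves parts (b) and (c) of Theorem~\ref{thm:refine}.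

\section{Invariance as a differential condition}\label{sec:D}

We first determine which elements of $\mathcal O$ define the zero function on paths or on loops.

\begin{lemma}\label{lem:vanish}
Let $g\in\mathcal O$.
\begin{enumerate}
\item[(i)] If $\langle\sigma(X),g\rangle=0$ for all paths $X$, then $g=0$.
\item[(ii)] If $\langle\sigma(X),g\rangle=0$ for all loops $X$, then $g\in S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $X$ be the concatenation of segments with increments $s_1e_{i_1},\dots,s_ne_{i_n}$. By (S1) and (S3), $\sigma(X)=\exp(s_1e_{i_1})\cdots\exp(s_ne_{i_n})$, so $\langle\sigma(X),g\rangle$ is a polynomial in $s_1,\dots,s_n$, and it vanishes identically. Its coefficient of $s_1\cdots s_n$ is the coefficient of the word $\mathtt{i_1\cdots i_n}$ in $g$. The constant term is the coefficient of $\varepsilon$.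

(ii) We reduce to (i) by closing paths. Let $X$ be a path with increment $v$, and append the segment with increment $-v$. The result is a loop with signature $\sigma(X)\exp(-v)$. For a word $w=w_1\cdots w_n$ with letters $w_l$,
\[
\langle\sigma(X)\exp(-v),w\rangle=\sum_{m=0}^n\langle\sigma(X),w_1\cdots w_m\rangle\,\frac{(-1)^{n-m}}{(n-m)!}\,v_{w_{m+1}}\cdots v_{w_n}.
\]
Since $v_i=\langle\sigma(X),\mathtt i\rangle$, property (S2) turns the right side into $\langle\sigma(X),\rho(w)\rangle$, where
\[
\rho(w)=\sum_{m=0}^n\frac{(-1)^{n-m}}{(n-m)!}\,(w_1\cdots w_m)\mathbin{\sqcup\!\sqcup}w_{m+1}\mathbin{\sqcup\!\sqcup}\cdots\mathbin{\sqcup\!\sqcup}w_n.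
\]
The term $m=n$ is $w$ and the other terms lie in $S$. Extend $\rho$ linearly; then $g-\rho(g)\in S$. If $g$ vanishes on loops, then $\rho(g)$ vanishes on all paths, so $\rho(g)=0$ by (i), and $g\in S$.
\end{proof}

The infinitesimal form of conjugation is the commutator with a basis vector. For $1\le j\le d$ let $D_j:\mathcal O\to\mathcal O$ be its transpose, $\langle e_jh-he_j,f\rangle=\langle h,D_jf\rangle$ for all $h\in T((\mathbb R^d))$. Explicitly, $D_j\varepsilon=0$ and, for $n\ge1$,
\begin{equation}\label{eq:D}
D_j(\mathtt{i_1\cdots i_n})=\delta_{i_1j}\,\mathtt{i_2\cdots i_n}-\delta_{i_nj}\,\mathtt{i_1\cdots i_{n-1}}.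
\end{equation}
The first letter of an interleaving of $u$ and $v$ is the first letter of $u$ or of $v$, and what follows it is an interleaving of what is left. Hence the operator that deletes an initial letter $\mathtt j$, and kills words not starting with $\mathtt j$, is a derivation of the shuffle product. The same argument read from the right applies to the final letter. So $D_j$ is a derivation. Since $D_j\mathtt i=\delta_{ij}\varepsilon-\delta_{ij}\varepsilon=0$, we get $D_j(x_if)=x_iD_jf$: each $D_j$ is $R$-linear.

\begin{proposition}\label{prop:D}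
$L=\{f:D_jf\in S\text{ for all }j\}$ and $A=\{f:D_jf=0\text{ for all }j\}$.
\end{proposition}

\begin{proof}
Consider the identity
\begin{equation}\label{eq:conj}
\langle\sigma(Y)^{-1}\sigma(X)\sigma(Y),f\rangle=\langle\sigma(X),f\rangle.
\end{equation}
Replacing $Y$ by $Y^{-1}$ shows that $f\in A$ if and only if \eqref{eq:conj} holds for all paths $X,Y$. We claim that $f\in L$ if and only if \eqref{eq:conj} holds for all loops $X$ and all paths $Y$. One direction is \eqref{eq:rebase}. For the other, the loop $Y*Y^{-1}*X$ has signature $\sigma(X)$, and re-basing it at the end of $Y$ gives $Y^{-1}*X*Y$, with signature $\sigma(Y)^{-1}\sigma(X)\sigma(Y)$.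

Fix $X,Y$, let $Y^{(t)}$ be the restriction of $Y$ to $[0,t]$, and put $y_t=\sigma(Y^{(t)})$ and $h_t=y_t^{-1}\sigma(X)y_t$. The definition of the signature gives $\langle y_t,w\mathtt j\rangle=\int_0^t\langle y_s,w\rangle\,dY^j_s$, that is, $dy_t=\sum_jy_te_j\,dY^j_t$ componentwise. The components of $y_t$ are continuous of bounded variation, and those of $y_t^{-1}$ and $h_t$ are polynomials in them, so the product rule is available. Applied to $y_t^{-1}y_t=1$ it gives $d(y_t^{-1})=-\sum_je_jy_t^{-1}\,dY^j_t$, and then $dh_t=-\sum_j(e_jh_t-h_te_j)\,dY^j_t$. Since $h_0=\sigma(X)$,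
\[
\langle h_1,f\rangle-\langle\sigma(X),f\rangle=-\sum_j\int_0^1\langle h_t,D_jf\rangle\,dY^j_t.
\]
If all $D_jf$ vanish, the right side is $0$, and $f\in A$. If all $D_jf$ lie in $S$ and $X$ is a loop, then $h_t$ is the signature of the loop $(Y^{(t)})^{-1}*X*Y^{(t)}$, the integrands vanish, and $f\in L$.

Conversely, let $Y$ be a segment with increment $se_j$. The left side of \eqref{eq:conj} is then $\langle\exp(-se_j)\sigma(X)\exp(se_j),f\rangle$, a polynomial in $s$ whose derivative at $s=0$ is $-\langle\sigma(X),D_jf\rangle$. If $f\in A$, then $D_jf$ vanishes on all paths, and $D_jf=0$ by Lemma~\ref{lem:vanish}(i). If $f\in L$, then $D_jf$ vanishes on all loops, and $D_jf\in S$ by Lemma~\ref{lem:vanish}(ii).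
\end{proof}

Paths have now left the problem. Since $D_j$ lowers the length by one and $S$ is graded, $L$ and $A$ are graded. Since $D_j$ is $R$-linear, $A$ and $A_+$ are $R$-submodules of $\mathcal O$, and $A=\mathbb R\varepsilon\oplus A_+$ as vector spaces.

\section{A four-term exact sequence}\label{sec:seq}

Let $D=(D_1,\dots,D_d):\mathcal O\to\mathcal O^d$, with $R$ acting componentwise on $\mathcal O^d$. To solve the condition $Df\in S^d$ we must know which tuples lie in the image of $D$. We describe this image as the kernel of a second $R$-linear map.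

Let $\mathcal O_+$ be the span of the nonempty words, and let $\Theta:\mathcal O^d\to\mathcal O_+$, $\Theta(c)=\sum_j\mathtt j\,c_j$, put the letter $\mathtt j$ in front of the $j$-th component. Sorting words by their first letter shows that $\Theta$ is a linear bijection. We grade $\mathcal O^d$ so that $\Theta$ preserves degrees: a tuple of elements of length $n-1$ has degree $n$. Let $\tau$ be the rotation $\tau(\mathtt{i_1\cdots i_n})=\mathtt{i_ni_1\cdots i_{n-1}}$, $\tau\varepsilon=\varepsilon$, and let $Nw=\sum_{m=0}^{n-1}\tau^mw$ for words $w$ of length $n\ge1$. Summing \eqref{eq:D} over $j$ gives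
\begin{equation}\label{eq:tau}
\Theta D=1-\tau,\qquad\text{hence}\qquad A=\ker D=\{f\in\mathcal O:\tau f=f\}.
\end{equation}
The conjugation invariants are the rotation-invariant combinations of words. Put $\nu=N\Theta$.

\begin{proposition}\label{prop:seq}
The sequence
\begin{equation}\label{eq:seq}
0\longrightarrow A\longrightarrow\mathcal O\xrightarrow{\ D\ }\mathcal O^d\xrightarrow{\ \nu\ }A_+\longrightarrow0
\end{equation}
is an exact sequence of graded $R$-modules with degree-preserving maps.
\end{proposition}

\begin{proof}
\emph{Exactness.} By \eqref{eq:tau} it suffices to show $\ker N=\operatorname{im}(1-\tau)$ and $\operatorname{im}N=\ker(1-\tau)$ on the span of the words of a fixed length $n\ge1$. Since $\tau^n=1$, we have $N(1-\tau)=(1-\tau)N=0$. If $Nu=0$, then $u=\frac1n\sum_{m=0}^{n-1}(1-\tau^m)u$, and each $1-\tau^m$ is divisible by $1-\tau$. If $\tau u=u$, then $u=N(u/n)$.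

\emph{Linearity.} Only $\nu$ remains. We must show
\begin{equation}\label{eq:lin}
N\bigl(\mathtt j\,(\mathtt i\mathbin{\sqcup\!\sqcup}w)\bigr)=\mathtt i\mathbin{\sqcup\!\sqcup}N(\mathtt jw)
\end{equation}
for letters $\mathtt i,\mathtt j$ and a word $w$. Let $u=\mathtt jw=u_1\cdots u_n$, written around a circle with $n$ gaps. On the left we insert $\mathtt i$ into one of the $n$ gaps and then cut the circle at one of the $n+1$ new gaps. On the right we cut at one of the $n$ gaps and then insert $\mathtt i$ at one of the $n+1$ places of the resulting word. To match the terms, extend the indices by $u_{l+n}=u_l$, write $u(a,b]=u_{a+1}\cdots u_b$ for $a\le b$, and put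
\[
W(a,p)=u(a,a+p]\;\mathtt i\;u(a+p,a+n],\qquad a\in\mathbb Z/n,\quad0\le p\le n.
\]
Since $Nu=\sum_{a\in\mathbb Z/n}u(a,a+n]$, the right side of \eqref{eq:lin} is $\sum_{a,p}W(a,p)$. On the left, $\mathtt j(\mathtt i\mathbin{\sqcup\!\sqcup}w)=\sum_{m=1}^nu(0,m]\,\mathtt i\,u(m,n]$, and the $n+1$ rotations of the $m$-th term are
\[
u(m+q,m+n]\;\mathtt i\;u(m,m+q]=W(m+q,\,n-q),\qquad0\le q\le n.
\]
The map $(m,q)\mapsto(m+q,n-q)$ is a bijection of $\mathbb Z/n\times\{0,\dots,n\}$, so the two sides agree.
\end{proof}

\begin{remark}
Only the composite $\nu$ is $R$-linear, not its factors: $x_i\Theta(c)-\Theta(x_ic)=\mathtt i\,\Theta(c)$, and $N(x_1\mathtt1)=4\cdot\mathtt{11}$ while $x_1N(\mathtt1)=2\cdot\mathtt{11}$. The exactness uses division by $n$, that is, characteristic zero.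
\end{remark}

The middle terms of \eqref{eq:seq} are free. A \emph{Lyndon word} is a nonempty word that is lexicographically strictly smaller than each of its proper rotations; every letter is one. By Radford's theorem \cite{Radford}, $\mathcal O$ is the polynomial algebra on the Lyndon words. Hence:

\begin{proposition}\label{prop:free}
$\mathcal O$ is a free graded $R$-module, with basis the shuffle monomials in the Lyndon words of length at least $2$.
\end{proposition}

\section{The plane}\label{sec:plane}

For $d=2$ the sequence \eqref{eq:seq} solves the problem by a direct computation, which contains the idea of the general proof. Let $a=a_{12}=\mathtt{12}-\mathtt{21}$.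

\begin{proposition}\label{prop:plane}
For $d=2$ we have $L=(S+A)\oplus\mathbb Ra$.
\end{proposition}

\begin{proof}
The sum is direct because $\tau a=-a$, while in degree $2$ both $A$ and $S$, which is spanned by the $\mathtt i\mathbin{\sqcup\!\sqcup}\mathtt j=\mathtt{ij}+\mathtt{ji}$, are fixed by $\tau$. It is contained in $L$ by \eqref{eq:easy}.

Let $f\in L$. By Proposition~\ref{prop:D}, $Df=x_1c_1+x_2c_2$ with $c_1,c_2\in\mathcal O^2$. If $c_1,c_2$ were of the form $c_i=Dg_i$, then $f-x_1g_1-x_2g_2$ would lie in $\ker D=A$, and $f\in S+A$. The obstruction is the pair $\alpha_i=\nu(c_i)\in A_+$. Since $\nu$ is $R$-linear and $\nu D=0$, it satisfies the relation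
\[
x_1\alpha_1+x_2\alpha_2=0.
\]
In $R=\mathbb R[x_1,x_2]$ this relation forces $\alpha_1=x_2\beta$ and $\alpha_2=-x_1\beta$ for some $\beta$, by unique factorization. Arguing coordinatewise, the same holds in the free module $\mathcal O$, with $\beta\in\mathcal O$. Then $x_2D\beta=D\alpha_1=0$, and $x_2$ acts injectively on a free module, so $\beta\in A$.

Suppose first that $\beta\in A_+$. Then $\beta=\nu(b)$ for some $b\in\mathcal O^2$. Put $c_1'=c_1-x_2b$ and $c_2'=c_2+x_1b$. We still have $Df=x_1c_1'+x_2c_2'$, and now $\nu(c_1')=\alpha_1-x_2\beta=0$ and $\nu(c_2')=\alpha_2+x_1\beta=0$. By exactness $c_i'\in\operatorname{im}D$, so $f\in S+A$.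

For $f=a$, formula \eqref{eq:D} gives $Da=(2\cdot\mathtt2,\,-2\cdot\mathtt1)$. We may take $c_1=(0,-2\varepsilon)$ and $c_2=(2\varepsilon,0)$; then $\alpha_1=-2\cdot\mathtt2$, $\alpha_2=2\cdot\mathtt1$ and $\beta=-2\varepsilon$. For general $f$, let $\beta_0$ be the coefficient of $\varepsilon$ in $\beta$. Adding $\beta_0/2$ times the data for $a$ to the data for $f$ replaces $\beta$ by $\beta-\beta_0\varepsilon\in A_+$. Hence $f+\frac{\beta_0}2a\in S+A$.
\end{proof}

The area thus corresponds to the relation $x_1\mathtt2-x_2\mathtt1=0$, which is trivial in $A$, where the empty word is available, but not in $A_+$.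

\begin{example}\label{ex:square}
By the proposition, $a\mathbin{\sqcup\!\sqcup}a\in S+A$. To see this explicitly, expand
\begin{gather*}
\mathtt{12}\mathbin{\sqcup\!\sqcup}\mathtt{12}=4\cdot\mathtt{1122}+2\cdot\mathtt{1212},\qquad
\mathtt{21}\mathbin{\sqcup\!\sqcup}\mathtt{21}=4\cdot\mathtt{2211}+2\cdot\mathtt{2121},\\
\mathtt{12}\mathbin{\sqcup\!\sqcup}\mathtt{21}=2\cdot\mathtt{1221}+2\cdot\mathtt{2112}+\mathtt{1212}+\mathtt{2121}.
\end{gather*}
This gives $a\mathbin{\sqcup\!\sqcup}a=4(\mathtt{1122}+\mathtt{2211}-\mathtt{1221}-\mathtt{2112})=8(\mathtt{1122}+\mathtt{2211})-4N(\mathtt{1122})$. Here $N(\mathtt{1122})\in A$. Moreover $x_1\mathtt{122}=2\cdot\mathtt{1122}+\mathtt{1212}+\mathtt{1221}$, $x_1\mathtt{221}=\mathtt{1221}+\mathtt{2121}+2\cdot\mathtt{2211}$ and $x_2\mathtt{121}=\mathtt{2121}+2\cdot\mathtt{1221}+\mathtt{1212}$, so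
\[
2(\mathtt{1122}+\mathtt{2211})=x_1\mathtt{122}+x_1\mathtt{221}-x_2\mathtt{121}\in S.
\]
On loops in the plane, the square of the area is a conjugation invariant, although the area is not.
\end{example}

For larger $d$ the first step is unchanged: $f\in L$ gives a relation $\sum_ix_i\alpha_i=0$ in $A_+$, and in the free module $\mathcal O$ we can write $\alpha_i=\sum_lx_l\beta_{il}$ with $\beta_{il}=-\beta_{li}\in\mathcal O$. But the $\beta_{il}$ are no longer unique, and $D\beta_{il}$ need not vanish. The obstruction to choosing them in $A$ is a relation of higher order in $A_+$, and the argument has to be repeated. The Koszul complex does the bookkeeping.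

\section{Koszul homology of the conjugation invariants}\label{sec:tor}

Let $M$ be a graded $R$-module and let $\xi_1,\dots,\xi_d$ be a basis of $\mathbb R^d$, placed in degree $1$. The \emph{Koszul complex} of $M$ has terms $K_j(M)=\Lambda^j\mathbb R^d\otimes_{\mathbb R}M$ and the degree-preserving differential
\[
\partial(\xi_{i_1}\wedge\dots\wedge\xi_{i_j}\otimes\mu)=\sum_{l=1}^j(-1)^{l-1}\,\xi_{i_1}\wedge\dots\wedge\widehat{\xi_{i_l}}\wedge\dots\wedge\xi_{i_j}\otimes x_{i_l}\mu.
\]
The complex $K(R)$ is a free resolution of $k$, so $\operatorname{Tor}_j(M)$ is the $j$-th homology of $K(M)$. For instance, $\operatorname{Tor}_1(M)$ is the space of relations $\sum_ix_i\alpha_i=0$ in $M$ modulo the trivial ones, $\alpha_i=\sum_lx_l\beta_{il}$ with $\beta_{il}=-\beta_{li}\in M$. We use the following facts.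
\begin{itemize}
\item[(K1)] $\operatorname{Tor}_0(M)=M\otimes_Rk=M/(x_1,\dots,x_d)M$, and $\operatorname{Tor}_j(M)=0$ for $j>d$. If $M$ lives in degrees $\ge r$, then $\operatorname{Tor}_j(M)$ lives in degrees $\ge r+j$.
\item[(K2)] $\operatorname{Tor}_j(k)=\Lambda^j\mathbb R^d$, because $\partial=0$ on $K(k)$. Its Hilbert series is $\binom djt^j$.
\item[(K3)] If $M$ is free, then $\operatorname{Tor}_j(M)=0$ for $j\ge1$, because $K(M)$ is a direct sum of copies of $K(R)$.
\item[(K4)] A short exact sequence $0\to M'\to M\to M''\to0$ of graded modules gives a short exact sequence of Koszul complexes, hence a long exact sequence with degree-preserving maps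
\[
\cdots\to\operatorname{Tor}_{j+1}(M'')\to\operatorname{Tor}_j(M')\to\operatorname{Tor}_j(M)\to\operatorname{Tor}_j(M'')\to\cdots\to M''\otimes_Rk\to0.
\]
\item[(K5)] If $M$ is bounded below with finite-dimensional graded pieces, then $\sum_j(-1)^j\operatorname{Hilb}\operatorname{Tor}_j(M)=(1-t)^d\operatorname{Hilb}M$, by taking Euler characteristics of $K(M)$ in each degree.
\end{itemize}

Let $Q=\mathcal O/S=\mathcal O\otimes_Rk$ and $B=\operatorname{im}D$. We split \eqref{eq:seq} into
\begin{equation}\label{eq:split}
0\to A\to\mathcal O\to B\to0\qquad\text{and}\qquad0\to B\to\mathcal O^d\to A_+\to0.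
\end{equation}

\begin{proposition}\label{prop:tor1}
There are a degree-preserving isomorphism $L/(S+A)\cong\operatorname{Tor}_1(A_+)$ and an exact sequence of graded vector spaces
\begin{equation}\label{eq:modS}
0\to L/S\to Q\to Q^d\to A_+\otimes_Rk\to0.
\end{equation}
\end{proposition}

\begin{proof}
By (K4), the first sequence in \eqref{eq:split} gives an exact sequence $A\otimes_Rk\to Q\xrightarrow{p}B\otimes_Rk\to0$, so $p$ is surjective with kernel $(S+A)/S$. Since $\operatorname{Tor}_1(\mathcal O^d)=0$ by Proposition~\ref{prop:free} and (K3), the second gives an exact sequence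
\[
0\to\operatorname{Tor}_1(A_+)\to B\otimes_Rk\xrightarrow{\ q\ }Q^d\to A_+\otimes_Rk\to0.
\]
The composite $qp:Q\to Q^d$ is induced by $D$, so its kernel is $L/S$ by Proposition~\ref{prop:D}. Since $p$ is surjective, $\ker q\cong\ker(qp)/\ker p=L/(S+A)$, and $\operatorname{im}(qp)=\operatorname{im}q$, which gives \eqref{eq:modS}.
\end{proof}

The connecting map $\operatorname{Tor}_1(A_+)\to B\otimes_Rk$ lifts a relation $(\alpha_i)$ to tuples $c_i$ with $\nu(c_i)=\alpha_i$ and forms $\sum_ix_ic_i$. So the isomorphism sends $f$ to the class of the relation constructed in Section~\ref{sec:plane}.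

\begin{proof}[Proof of Theorem~\ref{thm:refine}(a)]
Let $j\ge1$. In the long exact sequences of \eqref{eq:split} the terms $\operatorname{Tor}_i(\mathcal O)$ and $\operatorname{Tor}_i(\mathcal O^d)$ vanish for $i\ge1$. This gives degree-preserving isomorphisms
\begin{equation}\label{eq:shift}
\operatorname{Tor}_{j+2}(A_+)\cong\operatorname{Tor}_{j+1}(B)\cong\operatorname{Tor}_j(A).
\end{equation}
To close the recursion we compare $A_+$ with $A$ through $0\to A_+\to A\to k\to0$, where $k$ is spanned by the class of $\varepsilon$. Its long exact sequence contains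
\[
\operatorname{Tor}_{j+1}(A)\to\operatorname{Tor}_{j+1}(k)\to\operatorname{Tor}_j(A_+)\to\operatorname{Tor}_j(A)\to\operatorname{Tor}_j(k).
\]
For $i\ge1$, the space $\operatorname{Tor}_i(A)\cong\operatorname{Tor}_{i+2}(A_+)$ lives in degrees $\ge i+3$ by (K1), while $\operatorname{Tor}_i(k)$ lives in degree $i$. So the first and the last map are zero, and with (K2) and \eqref{eq:shift} we obtain
\[
\operatorname{Hilb}\operatorname{Tor}_j(A_+)=\tbinom d{j+1}t^{\,j+1}+\operatorname{Hilb}\operatorname{Tor}_{j+2}(A_+).
\]
The iteration stops because $\operatorname{Tor}_j(A_+)=0$ for $j>d$, and it gives the first formula. The second follows from the first and \eqref{eq:shift}.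
\end{proof}

If the last term of \eqref{eq:seq} were $A$ itself, \eqref{eq:shift} would be an exact periodicity, and with (K1) it would force all higher Tor groups to vanish. The binomial coefficients are the contribution of the empty word. Taking $j=1$, $t=1$ and using $\sum_{m\ge0}\binom d{2m}=2^{d-1}$, we get from Proposition~\ref{prop:tor1}
\begin{equation}\label{eq:dim}
\dim L/(S+A)=\sum_{m\ge1}\tbinom d{2m}=2^{d-1}-1.
\end{equation}

\section{Pfaffians of areas}\label{sec:pf}

By Theorem~\ref{thm:refine}(a), the quotient $L/(S+A)$ has dimension $\binom d{2m}$ in degree $2m$. This suggests one basis element for each subset of size $2m$, alternating in its letters, and $E_I$ is the candidate. Two tools suffice: antisymmetrization, and one loop on which $E_I$ does not vanish.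

Fix $I=\{i_1<\dots<i_{2m}\}$ with $m\ge1$. Call a word \emph{multilinear} if it contains each letter of $I$ exactly once and no other letter, and let $V_I$ be the span of these words. A permutation $\pi\in\mathfrak S_{2m}$ acts on words by replacing each letter $\mathtt i_p$ by $\mathtt i_{\pi(p)}$ and fixing the other letters. This is an automorphism of the shuffle algebra that permutes the letters and commutes with $\tau$, so it preserves $S$ and, by \eqref{eq:tau}, $A$. Let $\mathrm{Alt}=\frac1{(2m)!}\sum_\pi\operatorname{sgn}(\pi)\,\pi$. Each multilinear word is $\pi(\mathtt{i}_1\cdots\mathtt{i}_{2m})$ for a unique $\pi$, and $\mathrm{Alt}$ sends it to $\operatorname{sgn}(\pi)E_I/(2m)!$. Hence $\mathrm{Alt}(V_I)=\mathbb RE_I$ and $\mathrm{Alt}(E_I)=E_I$.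

\begin{lemma}\label{lem:loop}
There is a loop $X$ with $\langle\sigma(X),E_I\rangle=\langle\sigma(X),P_I\rangle=2^m$.
\end{lemma}

\begin{proof}
For $1\le l\le m$ let $X_{(l)}$ be the unit square with successive increments $e_p,e_q,-e_p,-e_q$, where $p=i_{2l-1}$ and $q=i_{2l}$, and let $X=X_{(1)}*\dots*X_{(m)}$. Up to degree $2$,
\[
\exp(\pm e_p)\exp(\pm e_q)=1\pm(e_p+e_q)+z,\qquad z=\tfrac12e_p^2+e_pe_q+\tfrac12e_q^2,
\]
with the same sign throughout. Multiplying the two expressions gives $\sigma(X_{(l)})=1+2z-(e_p+e_q)^2+\cdots=1+[e_p,e_q]+\cdots$, where $[e_p,e_q]=e_pe_q-e_qe_p$, the omitted terms have degree $\ge3$, and only $e_p,e_q$ occur.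

In $\sigma(X)=\prod_l\sigma(X_{(l)})$ the letters $i_{2l-1},i_{2l}$ can only come from the $l$-th factor. So the multilinear part of $\sigma(X)$ is $\prod_l[e_{i_{2l-1}},e_{i_{2l}}]$. This product consists of $2^m$ words, obtained from $\mathtt{i}_1\cdots\mathtt{i}_{2m}$ by swapping some of the pairs, each with the sign of the corresponding permutation. Hence $\langle\sigma(X),E_I\rangle=2^m$.

The factors have no part of degree $1$, so the degree $2$ part of $\sigma(X)$ is $\sum_l[e_{i_{2l-1}},e_{i_{2l}}]$. Thus for $p<q$ the value of $a_{i_pi_q}$ on $X$ is $2$ if $(p,q)=(2l-1,2l)$ for some $l$, and $0$ otherwise. By (S2), a permutation $\pi$ contributes to $\langle\sigma(X),P_I\rangle$ only if it permutes the pairs $\{2l-1,2l\}$. There are $2^mm!$ such $\pi$. If $\pi$ reverses the order in $s$ of the pairs, then $\operatorname{sgn}(\pi)=(-1)^s$, since exchanging two pairs in order is even, and the product of the areas is $(-1)^s2^m$. Each term contributes $2^m$, so $\langle\sigma(X),P_I\rangle=2^m$.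
\end{proof}

\begin{lemma}\label{lem:pf}
$E_I=P_I$, and $E_I\notin S+A$.
\end{lemma}

\begin{proof}
The element $P_I$ lies in $V_I$. A permutation $\pi'$ sends $a_{i_pi_q}$ to $a_{i_{\pi'(p)}i_{\pi'(q)}}$, and reindexing the sum by $\pi\mapsto\pi'\pi$ gives $\pi'P_I=\operatorname{sgn}(\pi')P_I$. So $P_I=\mathrm{Alt}(P_I)=cE_I$ for some $c\in\mathbb R$, and $c=1$ by Lemma~\ref{lem:loop}.

Grade $\mathcal O$ by \emph{content}, the number of occurrences of each letter. The spaces $S$ and $A$ are homogeneous for this grading, since $S$ is spanned by the homogeneous elements $\mathtt i\mathbin{\sqcup\!\sqcup}w$ with $w$ a word, and $\tau$ preserves content. Suppose $E_I=s+g$ with $s\in S$ and $g\in A$. Taking the component with the content of $E_I$, we may assume $s,g\in V_I$. Applying $\mathrm{Alt}$ gives $E_I=\mathrm{Alt}(s)+\mathrm{Alt}(g)$ with $\mathrm{Alt}(s)\in S$ and $\mathrm{Alt}(g)=\lambda E_I\in A$ for some $\lambda\in\mathbb R$. The rotation $\tau$ permutes the positions by a $2m$-cycle, which is odd, so $\tau E_I=-E_I$. As $\tau$ fixes $A$, we get $\lambda=0$.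 Then $E_I\in S$, so $E_I$ vanishes on loops, contradicting Lemma~\ref{lem:loop}.
\end{proof}

\begin{remark}
The parity of $|I|$ is essential here. If $|I|$ is odd, the cycle is even, so $\tau E_I=E_I$ and $E_I$ is itself a conjugation invariant.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $I$ range over the subsets of even size $\ge2$. By Lemma~\ref{lem:pf} and \eqref{eq:easy}, $E_I=P_I\in\mathrm{AreaConj}\subseteq L$. Suppose $\sum_Ic_IE_I\in S+A$. The $E_I$ have distinct contents and $S+A$ is homogeneous for the content, so each $c_IE_I$ lies in $S+A$, and $c_I=0$ by Lemma~\ref{lem:pf}. Thus the classes of the $E_I$ in $L/(S+A)$ are linearly independent. Their number is $\sum_{m\ge1}\binom d{2m}$, so by \eqref{eq:dim} they form a basis. This is the direct sum decomposition. Since $A$ and the $E_I$ lie in $\mathrm{AreaConj}$, it gives $L\subseteq S+\mathrm{AreaConj}$, and \eqref{eq:easy} gives equality.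
\end{proof}

\section{Freeness and Hilbert series}\label{sec:hilb}

\begin{proof}[Proof of Theorem~\ref{thm:refine}(b)]
We recall why a graded $R$-module $M$ that is bounded below and has $\operatorname{Tor}_1(M)=0$ is free. The graded Nakayama lemma says that a graded module $M'$ bounded below with $M'\otimes_Rk=0$ is zero: a nonzero homogeneous element of lowest degree cannot lie in $(x_1,\dots,x_d)M'$. Lift a homogeneous basis of $M\otimes_Rk$ to $M$. This gives a map $F\to M$ from a free graded module, bounded below, that induces an isomorphism $F\otimes_Rk\to M\otimes_Rk$. Its cokernel is zero by the lemma. For its kernel $M'$, (K4) gives the exact sequence $\operatorname{Tor}_1(M)\to M'\otimes_Rk\to F\otimes_Rk\to M\otimes_Rk$, so $M'\otimes_Rk=0$ and $M'=0$. With (K3), $A$ is free if and only if $\operatorname{Tor}_1(A)=0$. By part (a), $\operatorname{Hilb}\operatorname{Tor}_1(A)=\binom d4t^4+\binom d6t^6+\cdots$, which is zero if and only if $d\le3$.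

The areas are $0$ or $\pm E_I$ with $|I|=2$. By the direct sum decomposition in Theorem~\ref{thm:main}, they span $L$ modulo $S+A$ if and only if there is no subset $I$ of even size $\ge4$, that is, if and only if $d\le3$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refine}(c)]
By \eqref{eq:tau}, for $n\ge1$ the sums over the orbits of $\tau$ on the words of length $n$ form a basis of $A_n$. The rotation $\tau^r$ fixes $d^{\gcd(r,n)}$ words, and for each divisor $m$ of $n$ there are $\varphi(m)$ residues $r$ modulo $n$ with $\gcd(r,n)=n/m$. Burnside's lemma gives $\dim A_n=\frac1n\sum_{m\mid n}\varphi(m)d^{n/m}$, the number of necklaces of length $n$ in $d$ colors. So $\operatorname{Hilb}A=C(t)$ and $\operatorname{Hilb}A_+=C(t)-1$.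

We have $\operatorname{Hilb}\mathcal O=1/(1-dt)$, so (K3) and (K5) give $\operatorname{Hilb}Q=(1-t)^d/(1-dt)$. In our grading $Q^d$ has Hilbert series $dt\operatorname{Hilb}Q$. From \eqref{eq:modS},
\[
\operatorname{Hilb}(L/S)=(1-dt)\operatorname{Hilb}Q+\operatorname{Hilb}(A_+\otimes_Rk)=(1-t)^d+\operatorname{Hilb}(A_+\otimes_Rk).
\]
By (K5) for $A_+$,
\[
\operatorname{Hilb}(A_+\otimes_Rk)=(1-t)^d\bigl(C(t)-1\bigr)+\sum_{j\ge1}(-1)^{j+1}\operatorname{Hilb}\operatorname{Tor}_j(A_+).
\]
By part (a), the term $\binom dnt^n$ occurs in the last sum once for each pair $j\ge1$, $m\ge0$ with $j+1+2m=n$, always with the sign $(-1)^{j+1}=(-1)^n$. The condition $j=n-1-2m\ge1$ holds for $\lfloor n/2\rfloor$ values of $m$. So the last sum is $\sum_{n\ge2}(-1)^n\lfloor n/2\rfloor\binom dnt^n$, and the formula follows.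
\end{proof}

\begin{example}
For $d=1$ we have $C(t)=1/(1-t)$ and $\operatorname{Hilb}(L/S)=1$. For $d=2$ the formula for $C$ gives $C(t)=1+2t+3t^2+4t^3+6t^4+8t^5+14t^6+\cdots$, so $(1-t)^2C(t)=1+t^4+4t^6+\cdots$ and
\[
\operatorname{Hilb}(L/S)=1+t^2+t^4+4t^6+\cdots.
\]
The area $a$ and its square take the values $2$ and $4$ on the unit square of Lemma~\ref{lem:loop}, so they are not in $S$. They span $L/S$ in degrees $2$ and $4$.
\end{example}

\begin{thebibliography}{9}

\bibitem{DPR}
Joscha Diehl, Rosa Prei{\ss}, Jeremy Reizenstein,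
\emph{Conjugation, loop and closure invariants of the iterated-integrals signature},
arXiv:2412.19670 (2024).

\bibitem{Radford}
D. Radford,
\emph{A natural ring basis for the shuffle algebra and an application to group schemes},
J. Algebra 58 (1979).

\end{thebibliography}
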